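# Small values of integer polynomials at several points, and repeated factors

## 1. Small linear forms at points of several manifolds

Throughout, $n\ge m\ge 1$ are integers.

**Definition 1 (the data $\mathcal F$).** For $j=1,\dots,m$ let $U_j\subset\mathbb R^{d_j}$ be a connected open set, and let $\mathbf f_j=(f_{j,0},\dots,f_{j,n}):U_j\to\mathbb R^{n+1}$ be a map whose coordinate functions are real analytic and linearly independent over $\mathbb R$. Put $d=d_1+\dots+d_m$ and $U=U_1\times\dots\times U_m\subset\mathbb R^d$. For $\mathbf x=(\mathbf x_1,\dots,\mathbf x_m)\in U$ with $\mathbf x_j\in U_j$, let $\mathcal F(\mathbf x)$ be the $m\times(n+1)$ matrix whose $j$-th row is $\mathbf f_j(\mathbf x_j)$.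

*Example.* Take $m=2$, $n=4$, $d_1=d_2=1$, $U_1=(0,1)$, $U_2=(1,2)$ and $\mathbf f_1=\mathbf f_2=(1,x,x^2,x^3,x^4)$. Then $\mathcal F(x_1,x_2)$ has rows $(1,x_1,\dots,x_1^4)$ and $(1,x_2,\dots,x_2^4)$. Multiplying it by an integer column $(a_0,\dots,a_4)$ gives $(P(x_1),P(x_2))$, where $P=a_0+a_1z+\dots+a_4z^4$. So the two small numbers will be two values of one integer polynomial.

**Definition 2 (height).** For $\mathbf a=(a_0,\dots,a_n)\in\mathbb Z^{n+1}$ put $H(\mathbf a)=\max_i|a_i|$. For a polynomial $P$, $H(P)$ is the height of its coefficient vector.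

*Example.* $P=(3z-1)^2(z^2-2)=9z^4-6z^3-17z^2+12z-2$ has $H(P)=17$.

**Definition 3 (approximating function, lower order).** Let $\Psi:[0,+\infty)\to(0,+\infty)$ be monotonic (non-increasing). Its rate of decay is measured by
$$\tau_\Psi=\liminf_{h\to\infty}\frac{-\log\Psi(h)}{\log h},$$
the lower order of $1/\Psi$ at infinity.

*Examples.* If $\Psi(h)=\max(h,1)^{-\tau}$ with $\tau\geq 0$, then $\tau_\Psi=\tau$. For a function that is not a power, let $h_i=2^{2^i}$, and let $\Psi(h)=h_i^{-\tau}$ for $h_i\le h<h_{i+1}=h_i^2$ (and $\Psi=h_0^{-\tau}$ below $h_0$). On $[h_i,h_{i+1})$ the quotient $-\log\Psi(h)/\log h$ falls from $\tau$ towards $\tau/2$, so $\tau_\Psi=\tau/2$. In general two facts are available: if $\tau'<\tau_\Psi$, then $\Psi(h)\le h^{-\tau'}$ for all large $h$; if $\tau_\Psi<\infty$ and $\varepsilon>0$, then $\Psi(h)\ge h^{-\tau_\Psi-\varepsilon}$ for arbitrarily large $h$, but perhaps not for all large $h$.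

**Definition 4 (the set $\mathcal L(\mathcal F,\Psi)$).** It is the set of $\mathbf x\in U$ such that
$$\max_{1\le j\le m}\big|a_0f_{j,0}(\mathbf x_j)+a_1f_{j,1}(\mathbf x_j)+\dots+a_nf_{j,n}(\mathbf x_j)\big|<\Psi(H(\mathbf a))\tag{1}$$
holds for infinitely many $\mathbf a\in\mathbb Z^{n+1}$.

*Example.* Let $m=n=1$, $\mathbf f_1=(1,x)$, $U=(0,1)$, $\Psi(h)=\max(h,1)^{-\tau}$ with $\tau>1$. Every rational $x=p/q$ is in the set, because $\mathbf a=\ell(-p,q)$ makes the form zero for all $\ell\geq 1$. The number $x=(\sqrt5-1)/2$ is not. Indeed, let $x'$ be the other root of $z^2+z-1$. For $\mathbf a\ne0$ the product $(a_0+a_1x)(a_0+a_1x')$ is a nonzero integer, and $|a_0+a_1x'|<3H(\mathbf a)$, so $|a_0+a_1x|>1/(3H(\mathbf a))$, which exceeds $H(\mathbf a)^{-\tau}$ once $H(\mathbf a)$ is large.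

**Definition 5 (Hausdorff dimension).** For $s\ge0$ and $E\subset\mathbb R^D$, $\mathcal H^s(E)$ is the limit as $\delta\to0$ of the infimum of $\sum_i(\operatorname{diam}B_i)^s$ over countable covers of $E$ by sets $B_i$ of diameter at most $\delta$; and $\dim E=\inf\{s:\mathcal H^s(E)=0\}$.

*Example.* A segment has dimension $1$ and a countable set has dimension $0$. For $m=n=d=1$ the rational points above therefore contribute nothing to the dimension.

We use four textbook facts.

1. (Covering.) For each $t\geq 1$ let $\mathcal B_t$ be a finite family of balls with radii tending to $0$ as $t\to\infty$. If $\sum_t\sum_{B\in\mathcal B_t}(\text{radius of }B)^s<\infty$ and every point of $E$ is covered by $\mathcal B_t$ for infinitely many $t$, then $\mathcal H^s(E)=0$. (Cover $E$ by the tails.)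
2. (Mass distribution principle in the plane.) Let $\mu$ be a Borel probability measure on a compact set $\mathcal K\subset\mathbb R^2$. If $\mu(S)\le C\rho^s$ for every product $S$ of two intervals of length $\rho<\rho_0$, then $\dim\mathcal K\ge s$.
3. Bi-Lipschitz maps preserve $\dim$, and a countable union has the supremum of the dimensions of its members.
4. $\dim(E\times\mathbb R^{\ell})=\dim E+\ell$ for nonempty $E$.

The question is now this: how large is the set of points at which $m$ forms with the *same* integer coefficients are all tiny, for infinitely many coefficient vectors? The problem comes from Victor Beresnevich, Vasili Bernik and Natalia Budarina, "Systems of small linear forms and Diophantine approximation on manifolds", arXiv:1707.00371 (2017). It is known that, under the conditions of Definitions 1 to 4,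
$$\dim\mathcal L(\mathcal F,\Psi)\ \ge\ \min\Big\{d,\ \frac{n+1}{\tau_\Psi+1}+d-m\Big\},\tag{2}$$
and the conjecture is that equality always holds:
$$\dim\mathcal L(\mathcal F,\Psi)\ =\ \min\Big\{d,\ \frac{n+1}{\tau_\Psi+1}+d-m\Big\}.\tag{3}$$
Prove or disprove (3). We shall see that it is false.

## 2. Powers of one variable, and the count of $N^{n+1}$ balls

We work with one family. Let $I_1,\dots,I_m$ be nonempty open intervals with $I_2\cap\dots\cap I_m\ne\emptyset$ when $m\ge2$. Put $U_j=I_j\times\mathbb R^{d_j-1}$ and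
$$\mathbf f_j(\mathbf x_j)=(1,x_j,x_j^2,\dots,x_j^n),\qquad x_j=\text{first coordinate of }\mathbf x_j.\tag{4}$$
The coordinate functions are analytic and linearly independent over $\mathbb R$. The condition (1) involves only $x_1,\dots,x_m$. Let $\mathcal L_0\subset I_1\times\dots\times I_m$ be the set of $(x_1,\dots,x_m)$ such that $\max_j|P(x_j)|<\Psi(H(P))$ for infinitely many $P\in\mathbb Z[z]$ with $\deg P\le n$. Up to a permutation of coordinates $\mathcal L(\mathcal F,\Psi)=\mathcal L_0\times\mathbb R^{d-m}$, so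
$$\dim\mathcal L(\mathcal F,\Psi)=\dim\mathcal L_0+d-m.\tag{5}$$
From here on everything is about $\mathcal L_0$.

*The case $m=n=1$, by hand.* Let $I_1=(0,1)$ and $1<\tau_\Psi<\infty$. Take $P=a_0+a_1z$ of large height $H$ with $|P(x)|<\Psi(H)<1$. Then $a_1\ne0$ (otherwise $|P(x)|=H\geq 1$) and $|a_0|\le|a_1|+1$, so $|a_1|\ge H-1\ge H/2$, and $|x+a_0/a_1|\le 2\Psi(H)/H$. Fix $1<\tau'<\tau_\Psi$. For heights in $[N/2,N)$ there are $\ll N^2$ intervals of radius $\ll N^{-\tau'-1}$. The sum of (radius)$^s$ over them is $\ll N^{2-s(\tau'+1)}$, and this is summable over powers of two $N$ if $s>2/(\tau'+1)$. By fact 1, and letting $\tau'\to\tau_\Psi$, $\dim\mathcal L_0\le 2/(\tau_\Psi+1)$. Together with (2) this is (3).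

*The same count in general.* The sensible first attempt on (3) is to repeat this. Restrict to pairs $(P,x)$ with $N/2\le H(P)<N$ and $|P(x_j)|<\Psi(H(P))$ such that, for each $j$, $P$ has a real root $\alpha_j$ with $|P'|\ge cN$ on the segment between $x_j$ and $\alpha_j$, where $c>0$ is fixed. The mean value theorem gives $|x_j-\alpha_j|\ll N^{-\tau'-1}$ for any fixed $\tau'<\tau_\Psi$. There are $\ll N^{n+1}$ polynomials, each with at most $n^m$ choices of $(\alpha_1,\dots,\alpha_m)$. So the sum of (radius)$^s$ is $\ll N^{n+1-s(\tau'+1)}$. Polynomials with derivatives of full size thus contribute dimension at most $(n+1)/(\tau_\Psi+1)$, exactly what (3) allows when $d=m$. To prove (3) for this family one would have to show that polynomials with small derivatives contribute no more.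

## 3. What a multiple root does: $m=1$ against $m\ge2$

The extreme case of a small derivative is a multiple root. Take $P=(qz-p)^kR$ with $\deg R\le r:=n-k$.

*With one point ($m=1$) it is harmless.* Suppose $N/2\le H(P)<N$, $|P(x)|<N^{-\tau}$ with $\tau>1$, $x$ bounded and $|R(x)|\ge1$. Then $|x-p/q|\le N^{-\tau/k}/q$, which can be much longer than $N^{-\tau-1}$. But the center $p/q$ does not depend on $R$. Heights are multiplicative up to constants (this is (18) below), so $q\ll N^{1/k}$. For $q\in[h_0,2h_0)$ there are $\ll h_0^2$ fractions in a bounded interval, and for $s\le1$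
$$h_0^2\,\big(N^{-\tau/k}h_0^{-1}\big)^s=h_0^{2-s}N^{-\tau s/k}\ll N^{(2-s(\tau+1))/k}.$$
This tends to $0$ as soon as $s>2/(\tau+1)$, and $2\le n+1$. Long intervals are compensated by few centers.

*With two points the compensation fails.* Now let $x_1$ be near $p/q$ and $x_2$ near a root $\alpha$ of $R$. The centers are the pairs $(p/q,\alpha)$, so the cofactor $R$ is counted too. Let $H(R)\approx Q$ with $q^kQ\approx H$. The conditions $|P(x_1)|,|P(x_2)|<H^{-\tau}$ read, up to constants and if $|R'(\alpha)|\approx Q$,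
$$|x_1-p/q|\lesssim a:=H^{-(\tau+1)/k},\qquad |x_2-\alpha|\lesssim b:=H^{-(\tau+1)}.$$
The first holds because $(qa)^kQ=H^{-\tau}$ means $a^k=H^{-\tau}/(q^kQ)=H^{-\tau-1}$. So we get boxes that are much longer in the first direction than in the second. The number of boxes is about
$$q^2Q^{r+1}=H^{r+1}\,q^{\,2-k(r+1)},$$
while their size does not depend on $q$. Hence $q$ should be as small as possible. It cannot stay bounded: then only finitely many fractions $p/q$ would occur and $x_1$, at distance at most $a\to0$ from them, would equal one of them. But $q\approx H^{\varepsilon}$ is allowed, and gives about $H^{r+1}=H^{n+1-k}$ boxes, up to $H^{O(\varepsilon)}$. Covering each box by one square of side $a$ costs $H^{n+1-k-s(\tau+1)/k}$, and the critical exponent is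
$$s=\frac{k(n+1-k)}{\tau+1}.$$
Smaller squares are not cheaper when $s\le1$: covering one box by squares of side $\rho\in[b,a]$ costs about $(a/\rho)\rho^s=a\rho^{s-1}\ge a^s$.

Here is a numerical box. For $P=(3z-1)^2(z^2-2)$, the condition $|P|<10^{-8}$ near $1/3$ reads approximately $17\,\delta^2<10^{-8}$, so $\delta<2.4\cdot10^{-5}$; near $\sqrt2$ it reads approximately $29.7\,\delta'<10^{-8}$, so $\delta'<3.4\cdot10^{-10}$.

Now compare $k(n+1-k)$, for $1\le k\le n-1$ (so that $R$ may have a root), with the conjectured $n+1$: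

- $n=2$: the only value is $2$, to be compared with $3$;
- $n=3$: the values are $3,4$, to be compared with $4$, a tie;
- $n=4$: the values are $4,6,6$, to be compared with $5$;
- $n=5$: the values are $5,8,9,8$, to be compared with $6$.

So this family of polynomials starts to threaten (3) at $n=4$. What must be proved is that the $H^{n+1-k}$ roots of the cofactors are really there and well spaced, and that the limit set really has the dimension suggested by the count.

## 4. The two theorems

Put
$$M_n=\Big\lfloor\frac{(n+1)^2}4\Big\rfloor=\max_kk(n+1-k),$$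
the maximum being attained at $k=\lfloor(n+1)/2\rfloor$. For $n\ge4$ we have $2\le\lfloor(n+1)/2\rfloor\le n-1$. Also $M_n\ge n+2$, because $M_n\ge\frac{(n+1)^2-1}4=\frac{n^2+2n}4$ and $n^2+2n-4(n+2)=(n-4)(n+2)\ge0$.

**Theorem 1.** Let $n\ge4$, $2\le m\le n$, $d_j\geq 1$, let $\mathcal F$ be as in (4), and let $\Psi$ be monotonic with $\tau_\Psi<\infty$. Then
$$\dim\mathcal L(\mathcal F,\Psi)\ \ge\ d-m+\min\Big\{1,\frac{M_n}{\tau_\Psi+1}\Big\}.$$
Consequently, whenever $n<\tau_\Psi<\infty$,
$$\dim\mathcal L(\mathcal F,\Psi)>d-m+\frac{n+1}{\tau_\Psi+1}=\min\Big\{d,\frac{n+1}{\tau_\Psi+1}+d-m\Big\},$$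
and the conjecture (3) is false.

The consequence is immediate. If $\tau_\Psi>n$, then $\frac{n+1}{\tau_\Psi+1}<1\le m$, so the minimum on the right is the second term; and $\frac{n+1}{\tau_\Psi+1}$ is less than both $1$ and $\frac{M_n}{\tau_\Psi+1}$. Thus for all $n\ge4$, $2\le m\le n$ and $d_1,\dots,d_m\ge1$ there is an $\mathcal F$ for which (3) fails for *every* monotonic $\Psi$ with $n<\tau_\Psi<\infty$. It fails already for $m=2$, $n=4$, $d_1=d_2=1$ and $\mathbf f_1=\mathbf f_2=(1,x,x^2,x^3,x^4)$: for $\Psi(h)=\max(h,1)^{-\tau}$ with $\tau\ge5$ the dimension is at least $6/(\tau+1)$, while (3) predicts $5/(\tau+1)$.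

**Theorem 2 (sharpness).** Let $n\ge4$, $2\le m\le n$, and let $\mathcal F$ be as in (4). If $8n^4<\tau_\Psi<\infty$, then
$$\dim\mathcal L(\mathcal F,\Psi)=d-m+\frac{\lfloor(n+1)^2/4\rfloor}{\tau_\Psi+1}.$$

Two remarks. First, the failure is not caused by singular points. Take $m=2$, $d_1=d_2=1$, $I_1\cap I_2=\emptyset$. Each curve is nondegenerate everywhere, in the sense that $\mathbf f_j,\mathbf f_j',\dots,\mathbf f_j^{(n)}$ span $\mathbb R^{n+1}$ at each point (their determinant is $\prod_{i\le n}i!$); and $\mathcal F$ has rank $2$ everywhere, since $(1,x_1,\dots)$ and $(1,x_2,\dots)$ with $x_1\ne x_2$ are linearly independent. Second, these notes do not settle which $\mathcal F$ satisfy (3) when $m=1$ or $n\le3$. The conjecture as stated, for all $n\ge m\ge1$, is disproved.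

## 5. Well-spaced roots of integer polynomials

Polynomials of degree at most $r$ and height at most $Q$ number about $Q^{r+1}$. We need that their real roots contain about $Q^{r+1}$ points at mutual distance about $Q^{-(r+1)}$, up to $Q^{\varepsilon}$. For $r=1$ this spacing is visible: roots are fractions $e/c$ with $|c|\le Q$, and two different ones are at distance at least $Q^{-2}$. For general $r$ we use two classical tools.

*Successive minima.* For a compact convex body $B\subset\mathbb R^{r+1}$, symmetric about $0$ and with nonempty interior, $\lambda_i$ $(0\le i\le r)$ is the least $\lambda>0$ such that $\lambda B$ contains $i+1$ linearly independent integer points. Minkowski's second theorem gives $\lambda_0\cdots\lambda_r\operatorname{vol}(B)\le2^{r+1}$. For example, $B=\{|c_0|\le2,|c_1|\le\frac13\}$ has $\lambda_0=\frac12$, $\lambda_1=3$, volume $\frac83$, and $\lambda_0\lambda_1\cdot\frac83=4$.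

*Sprindžuk's theorem* (*Mahler's Problem in Metric Number Theory*). For $r\ge1$, $\eta>0$ and almost every $x\in\mathbb R$, the inequality $|D(x)|<H(D)^{-r-\eta}$ has only finitely many solutions $D\in\mathbb Z[z]\setminus\{0\}$ with $\deg D\le r$. Since almost every $x$ is transcendental, for almost every $x$ there is then $c(x)>0$ with $|D(x)|\ge c(x)H(D)^{-r-\eta}$ for all such $D$. For $r=1$ this is the Borel–Cantelli lemma: for each $c_1\neq 0$ the $x$ in a bounded interval with $|c_0+c_1x|<H^{-1-\eta}$ for some $c_0$ have measure $\ll|c_1|^{-1-\eta}$, which is summable.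

**Lemma 3.** Let $r\ge1$, $0<\varepsilon<1$, and let $J$ be a bounded interval of positive length. There is $Q_0=Q_0(J,r,\varepsilon)$ such that for all $Q\ge Q_0$, with $\sigma=Q^{-(r+1)+\varepsilon}$, there are at least $|J|/(24\sigma)$ points of $J$, pairwise at distance $\ge\sigma$, each a root of some nonzero $R\in\mathbb Z[z]$ with $\deg R\le r$, $H(R)\le Q$.

*Proof.* The plan is to put a root within $\sigma$ of every point of a large set $G$. Minkowski's first theorem would give a polynomial small at $x$, but a small value gives a nearby root only if the derivative is large. So we produce $r+1$ independent polynomials, all small at $x$; they cannot all have small derivatives.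

**Step 1: a large set of points that no polynomial approximates too well.** The step provides a uniform constant. Let $J'$ be concentric with $J$ and $|J'|=|J|/2$. Let $\eta>0$ be small, depending on $r,\varepsilon$ only; the requirements on it appear below. As $\gamma$ decreases to $0$, the measurable sets
$$G=\{x\in J':|D(x)|\ge\gamma H(D)^{-r-\eta}\ \text{ for all } D\in\mathbb Z[z]\setminus\{0\},\ \deg D\le r\}$$
increase to a set of full measure in $J'$. Fix $\gamma>0$ with $|G|\ge|J|/4$. Below, $c,C,C_2>0$ depend only on $J,r,\eta,\gamma$; the values of $c,C$ may change from line to line.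

**Step 2: $r+1$ independent polynomials, small at $x\in G$.** The aim is that even the last successive minimum is not much more than $1$. Let $x\in G$, $T\ge1$, and identify $R=\sum c_iz^i$ with $(c_0,\dots,c_r)$. The convex body
$$|R(x)|\le T^{-r},\qquad|c_i|\le T\quad(1\le i\le r)$$
has volume $2T^{-r}(2T)^r=2^{r+1}$, since $(c_0,\dots,c_r)\mapsto(R(x),c_1,\dots,c_r)$ has determinant $1$. So $\lambda_0\cdots\lambda_r\le1$. Let $D$ be an integer polynomial realizing $\lambda_0$. Then $|D(x)|\le\lambda_0T^{-r}$, its coefficients of index $\geq 1$ are at most $\lambda_0T$ in absolute value, and its constant coefficient is at most $|D(x)|+C\lambda_0T$; so $H(D)\le C\lambda_0T$. As $x\in G$,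
$$\gamma(C\lambda_0T)^{-r-\eta}\le\lambda_0T^{-r},\qquad\text{hence}\qquad\lambda_0^{r+1+\eta}\ge cT^{-\eta},\qquad\lambda_0\ge cT^{-\eta}.$$
Then $\lambda_r\le(\lambda_0\cdots\lambda_{r-1})^{-1}\le\lambda_0^{-r}\le CT^{r\eta}$. So there are linearly independent integer polynomials $R_0,\dots,R_r$ of degree $\leq r$ with
$$|R_i(x)|\le CT^{-r+r\eta},\qquad H(R_i)\le C_2T^{1+r\eta}.\tag{6}$$

**Step 3: one of them has a large derivative at $x$.** The map $(c_0,\dots,c_r)\mapsto(R(x),R'(x),c_2,\dots,c_r)$ is triangular with unit diagonal, so $\det(R_0,\dots,R_r)$, a nonzero integer, can be computed in the new coordinates: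
$$1\le|\det(R_0,\dots,R_r)|\le(r+1)!\,\max_i|R_i(x)|\;\max_i|R_i'(x)|\;(C_2T^{1+r\eta})^{r-1}.$$
With (6) this gives, for some $R=R_i$, $|R'(x)|\ge cT^{\,r-r\eta-(r-1)(1+r\eta)}=cT^{1-r^2\eta}$.

**Step 4: that polynomial has a root near $x$.** Put $\rho=T^{-(r+1)+3r^2\eta}$. On $[x-\rho,x+\rho]$ we have $|R''|\le CT^{1+r\eta}$. If $\eta$ is small and $T$ large, then $CT^{1+r\eta}\rho\le|R'(x)|/2$, because the exponent of the left side is $-r+(r+3r^2)\eta$ and $|R'(x)|\ge cT^{1-r^2\eta}$. So on this interval $R'$ has constant sign and $|R'|\ge|R'(x)|/2$. Also, by (6) and Step 3,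
$$|R(x)|\le CT^{-r+r\eta}\cdot T^{-1+r^2\eta}|R'(x)|\le CT^{-(r+1)+2r^2\eta}|R'(x)|<\tfrac12\rho|R'(x)|$$
for $T$ large. Moving from $x$ by $\rho$ in the right direction, $R$ changes by at least $\frac12\rho|R'(x)|$ towards zero, so $R$ has a root $\alpha(x)$ with $|\alpha(x)-x|\le\rho$.

**Step 5: select separated points.** Define $T$ by $Q=C_2T^{1+r\eta}$, so that $H(R)\le Q$. In terms of $Q$, $\rho$ is a constant times $Q^{(-(r+1)+3r^2\eta)/(1+r\eta)}$. For $\eta$ small this exponent is less than $-(r+1)+\varepsilon$; so for $Q$ large, $\rho\le\sigma$ and $\sigma<|J|/4$. Take a maximal subset of $G$ with pairwise distances $\ge3\sigma$. The intervals of length $6\sigma$ centered at its points cover $G$, so it has at least $|G|/(6\sigma)\ge|J|/(24\sigma)$ points $x$. The roots $\alpha(x)$ are pairwise at distance $\ge3\sigma-2\sigma=\sigma$, and they lie in $J$, since $J'$ is at distance $|J|/4$ from the endpoints of $J$. $\square$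

## 6. A Cantor set of elongated boxes

**Proposition 4.** Let $n\ge2$, $m\ge2$, $1\le k\le n-1$, $r=n-k$ and $\tau=\tau_\Psi<\infty$. Then
$$\dim\mathcal L_0\ge\min\Big\{1,\frac{k(r+1)}{\tau+1}\Big\}.$$

Theorem 1 follows from (5) with $k=\lfloor(n+1)/2\rfloor$, which satisfies $k\le n-1$ when $n\ge4$, since then $k(r+1)=k(n+1-k)=M_n$.

*Proof.* We build a planar Cantor set $\mathcal K$ whose points $(x,y)$ give $(x,y,\dots,y)\in\mathcal L_0$, and bound its dimension below by fact 2.

**Step 1: reduce to $\tau+1\ge k(r+1)$.** This makes the long side $a$ of a box no longer than the spacing $H^{-(r+1)}$ of the roots. If $\tau+1<k(r+1)$, let $\tau^*+1=k(r+1)$ and replace $\Psi$ by $\min\{\Psi(h),\max(h,1)^{-\tau^*}\}$. This is monotonic, its lower order is $\max\{\tau,\tau^*\}=\tau^*$, and $\mathcal L_0$ only shrinks; the bound to be proved is $1$ in both cases. So assume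
$$u:=\tau+1\ge k(r+1),$$
and fix $0<s<k(r+1)/u\le1$. We shall prove $\dim\mathcal L_0\ge s$.

**Step 2: fix the parameters.** The step fixes how $q$, $Q$ and the sides of a box depend on $H$. Choose $\varepsilon>0$ so small that
$$(r+1-\varepsilon)(1-k\varepsilon)>\max\Big\{\frac{s(u+2\varepsilon)}k,\ \varepsilon\Big\},\qquad\varepsilon<\frac{u+2\varepsilon}k,\qquad k\varepsilon<\tfrac12.\tag{7}$$
This is possible since $r+1>su/k$. Let $I_0\subset I_1$ and $J_0\subset I_2\cap\dots\cap I_m$ be compact intervals of positive length $\le1$, contained in $[-A,A]$ with $A\ge1$, and let $I_0$ contain no integer. Put $a_0=|I_0|/2$, $b_0=|J_0|/2$, $\mu_0=1$.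

By definition of $\tau_\Psi$ there are arbitrarily large $H$ with $\Psi(H)\ge H^{-\tau-\varepsilon}$. For such large $H$ let $q$ be a prime in $(H^\varepsilon/2,H^\varepsilon]$ (Bertrand's postulate), and let
$$Q=\frac{H^{1-k\varepsilon}}{(n+1)(2A)^k},\qquad\sigma=Q^{-(r+1)+\varepsilon},\qquad a=H^{-(u+2\varepsilon)/k},\qquad b=a^k=H^{-u-2\varepsilon}.$$

**Step 3: on the whole box the polynomial is small.** Let $p/q\in I_0$; let $R\in\mathbb Z[z]\setminus\{0\}$ with $\deg R\le r$, $H(R)\le Q$, and let $\alpha\in J_0$ with $R(\alpha)=0$. Put $P=(qz-p)^kR$, of degree at most $k+r=n$. We claim: if $H$ is large (in terms of $n,A,\varepsilon$), $x\in I_0$, $|x-p/q|\le a$, $y\in J_0$, $|y-\alpha|\le b$, then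
$$|P(x)|<\Psi(H(P)),\qquad|P(y)|<\Psi(H(P)).\tag{8}$$
Since $|p|\le Aq$, the absolute values of the coefficients of $(qz-p)^k$ sum to at most $(2Aq)^k$. So $H(P)\le(n+1)(2Aq)^kQ\le q^kH^{1-k\varepsilon}\le H$, and by monotonicity $\Psi(H(P))\ge\Psi(H)\ge H^{-\tau-\varepsilon}$. On the other hand, with $C$ depending on $n,A$ only,
$$|P(x)|\le(qa)^k\,CQ\le C\,H^{k\varepsilon}\,H^{-u-2\varepsilon}\,H^{1-k\varepsilon}=CH^{-\tau-2\varepsilon},$$
and, since $|R(y)|\le|y-\alpha|\max_{[-A,A]}|R'|\le CQb$,
$$|P(y)|\le(2Aq)^k\,CQ\,b\le CH^{k\varepsilon}H^{1-k\varepsilon}H^{-u-2\varepsilon}=CH^{-\tau-2\varepsilon}.$$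
For $H$ large, $CH^{-\tau-2\varepsilon}<H^{-\tau-\varepsilon}$, which proves (8).

**Step 4: the construction.** We nest boxes of the kind in Step 3. Level $0$ consists of $I_0\times J_0$. Suppose level $t-1$ consists of finitely many boxes $I\times J$, products of closed intervals with $|I|=2a_{t-1}$, $|J|=2b_{t-1}$, each of mass $\mu_{t-1}$. Choose $H_t$ as in Step 2, with corresponding $q_t,Q_t,\sigma_t,a_t,b_t$, so large that Step 3 applies and:

1. $q_t>q_{t-1}$ (if $t\ge2$), $q_ta_{t-1}\ge4$, $q_tb_{t-1}\ge1$, $q_t\ge192\,\mu_{t-1}/(a_{t-1}b_{t-1})$;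
2. $a_t\le\min\{1/(4q_t),a_{t-1}/2\}$, $b_t\le\min\{\sigma_t/4,b_{t-1}/2\}$, $\sigma_t\le1/q_t$, $\sigma_t\le b_{t-1}/48$;
3. $\sigma_t\le a_t^{\,s}$;
4. Lemma 3 applies with $Q=Q_t$ to the concentric half of $J$ for each of the finitely many level-$(t-1)$ boxes $I\times J$.

This is possible. As $H\to\infty$, $q\to\infty$ and $\sigma,a,b\to0$, which gives condition 1 and the comparisons with level $t-1$ in condition 2. Next, $\sigma$ is a constant times $H^{-(r+1-\varepsilon)(1-k\varepsilon)}$, so (7) gives $\sigma\le a^s=H^{-s(u+2\varepsilon)/k}$ and $\sigma\le H^{-\varepsilon}\le1/q$ for $H$ large; also $a\le1/(4q)$ because $(u+2\varepsilon)/k>\varepsilon$. Finally $Q\le H$ gives $\sigma\ge H^{-(r+1)}$, while $b=H^{-u-2\varepsilon}$ with $u\ge k(r+1)\ge r+1$, so $b\le\sigma/4$ for $H$ large.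

In each level-$(t-1)$ box $I\times J$ choose exactly $X_t=\lceil q_ta_{t-1}/4\rceil$ fractions $p/q_t$ in the concentric half of $I$. That half has length $a_{t-1}$, so it contains at least $q_ta_{t-1}-1\ge q_ta_{t-1}/2\ge X_t$ such fractions (we used $q_ta_{t-1}\ge4$). By Lemma 3 the concentric half of $J$, of length $b_{t-1}$, contains at least $b_{t-1}/(24\sigma_t)$ roots with spacing $\ge\sigma_t$; choose exactly $Y_t=\lceil b_{t-1}/(48\sigma_t)\rceil$ of them, which is possible as $b_{t-1}/(48\sigma_t)\ge1$ implies $Y_t\le b_{t-1}/(24\sigma_t)$. The children of the box are all the products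
$$\Big[\frac p{q_t}-a_t,\frac p{q_t}+a_t\Big]\times[\alpha-b_t,\alpha+b_t].$$
They lie in the parent, since $a_t\le a_{t-1}/2$ and $b_t\le b_{t-1}/2$, and they are disjoint by condition 2. Each gets mass $\mu_t=\mu_{t-1}/(X_tY_t)$. This defines a Borel probability measure $\mu$ on the compact limit set $\mathcal K$, the intersection over $t$ of the unions of the level-$t$ boxes. Since $X_tY_t\ge q_ta_{t-1}b_{t-1}/(192\sigma_t)$, condition 1 gives
$$\mu_t\le\frac{192\,\sigma_t\,\mu_{t-1}}{q_ta_{t-1}b_{t-1}}\le\sigma_t\qquad(t\ge1).\tag{9}$$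

**Step 5: $\mathcal K$ embeds in $\mathcal L_0$.** We must make sure that infinitely many *different* polynomials occur. Let $(x,y)\in\mathcal K$. For each $t\ge1$ the level-$t$ box containing $(x,y)$ gives, by (8), a polynomial $P_t=(q_tz-p_t)^kR_t$ with $|P_t(x)|,|P_t(y)|<\Psi(H(P_t))$. As $q_t$ is prime and $p_t/q_t\in I_0$ is not an integer, $p_t/q_t$ has exact denominator $q_t$. The $q_t$ increase, so these fractions are pairwise distinct. Each is a root of its $P_t$, so a given nonzero polynomial equals $P_t$ for at most $n$ values of $t$. Hence infinitely many polynomials occur, and $(x,y,\dots,y)\in\mathcal L_0$. The map $(x,y)\mapsto(x,y,\dots,y)$ is bi-Lipschitz, so $\dim\mathcal L_0\ge\dim\mathcal K$.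

**Step 6: a bound for the mass of a square.** Let $S$ be a product of two intervals of length $\rho<b_0$, and let $t\ge1$ be the index with $b_t\le\rho<b_{t-1}$. We show
$$\mu(S)\le12\,(2+q_t\rho)(2+\rho/\sigma_t)\min\{1,\rho/a_t\}\,\mu_t.\tag{10}$$

First, $S$ meets at most one level-$(t-1)$ box. Indeed two different ones lie in different children, of some level $1\le i\le t-1$, of a common box, so they are separated in one of the coordinates by at least
$$\min\{\sigma_i-2b_i,\ 1/q_i-2a_i\}\ge\min\{2b_i,2a_i\}=2b_i\ge2b_{t-1}>\rho.$$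
(We used condition 2 and $b_i=a_i^k\le a_i$.)

Second, in that box $S$ meets at most
$$\big(1+q_t(\rho+2a_t)\big)\big(1+(\rho+2b_t)/\sigma_t\big)\le(2+q_t\rho)(2+\rho/\sigma_t)$$
level-$t$ boxes, because the fractions involved lie in an interval of length $\rho+2a_t$ with spacing $\geq 1/q_t$, the roots lie in an interval of length $\rho+2b_t$ with spacing $\ge\sigma_t$, and $2q_ta_t\le\frac12$, $2b_t/\sigma_t\le\frac12$.

Third, suppose $\rho<a_t$, and let $B$ be a level-$t$ box. Its children are arranged in $X_{t+1}$ columns, one for each fraction, each column having mass $\mu_t/X_{t+1}$. The square $S$ meets at most $1+q_{t+1}(\rho+2a_{t+1})\le2+q_{t+1}\rho$ columns, and $2+q_{t+1}\rho\le3q_{t+1}\rho$ because $q_{t+1}\rho\ge q_{t+1}b_t\ge1$. So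
$$\mu(S\cap B)\le3q_{t+1}\rho\cdot\frac{4}{q_{t+1}a_t}\,\mu_t=\frac{12\rho}{a_t}\mu_t.$$
If $\rho\ge a_t$ we use $\mu(B)=\mu_t$. This proves (10). The factor $\rho/a_t$ expresses that, between the scales $b_t$ and $a_t$, a box looks like a horizontal segment carrying uniform mass.

**Step 7: the exponent $s$.** We deduce $\mu(S)\le C\rho^s$, with $C$ independent of $S$. Note $\rho<b_0\leq 1/2$, so $\rho\le\rho^s$.

*Case A: $\rho<1/q_t$.* Then $2+q_t\rho<3$, and (10) with $\mu_t\le\sigma_t$ gives
$$\mu(S)\le36\,(2\sigma_t+\rho)\min\{1,\rho/a_t\}.$$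
If $\rho\ge a_t$, then $\sigma_t\le a_t^s\le\rho^s$ by condition 3. If $\rho<a_t$, then $\sigma_t\rho/a_t\le a_t^{s-1}\rho\le\rho^s$, because $s<1$. In both cases $\mu(S)\le36(2\rho^s+\rho^s)=108\rho^s$.

*Case B: $\rho\ge1/q_t$.* Then $q_t\rho\ge1$ and $\rho/\sigma_t\ge1/(q_t\sigma_t)\ge1$. By (10), the first inequality in (9), and $\rho<b_{t-1}$,
$$\mu(S)\le108\,\frac{q_t\rho^2}{\sigma_t}\,\mu_t\le C\,\frac{\mu_{t-1}\rho^2}{a_{t-1}b_{t-1}}\le C\,\frac{\mu_{t-1}\rho}{a_{t-1}}$$
with $C$ absolute. If $t=1$, this is $C\rho/a_0$, which is at most a fixed multiple of $\rho^s$. If $t\ge2$, then $\mu_{t-1}\le\sigma_{t-1}\le a_{t-1}^s$, so $\mu(S)\le C\rho\,a_{t-1}^{s-1}\le C\rho^s$, because $\rho<b_{t-1}\le a_{t-1}$ and $s<1$.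

By the mass distribution principle $\dim\mathcal K\ge s$. Letting $s\to k(r+1)/u$ proves Proposition 4, and with it Theorem 1. $\square$

## 7. The upper bound when $\tau_\Psi>8n^4$

The lower bound in Theorem 2 is Theorem 1, since $M_n/(\tau_\Psi+1)<1$. For the upper bound we cover $\mathcal L_0$, and we now have to count *all* polynomials, sorted by their factorization. When $\tau_\Psi$ is large, losing a factor $N^{O(1)}$ in a radius changes the exponents only slightly. This crude treatment suffices for every type of factorization except the one from Section 3 with a cofactor irreducible of full degree $n-K$, where nothing may be lost.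

*Tools.* The Mahler measure of $Q=a_l\prod_{i\le l}(z-\alpha_i)$ with $a_l\neq 0$ is $\mathcal M(Q)=|a_l|\prod_i\max(1,|\alpha_i|)$; for example $\mathcal M(2z-3)=3$. It is multiplicative, and $2^{-l}H(Q)\le\mathcal M(Q)\le\sqrt{l+1}\,H(Q)$ for $\deg Q=l$.

The resultant of $F,G\in\mathbb Z[z]$, of degrees $e,f\geq 1$, is the determinant of the Sylvester matrix of size $L=e+f$, whose rows are the coefficient vectors of $z^{i}F$ $(i<f)$ and $z^{i}G$ $(i<e)$. It is nonzero if and only if $F,G$ are coprime over $\mathbb Q$. Multiply the matrix by the column $(z^{L-1},\dots,1)$ and then by the last row of the adjugate matrix: this gives $\mathrm{Res}(F,G)=UF+VG$, where the coefficients of $U,V\in\mathbb Z[z]$ are minors of size $L-1$. For example, for $F=z^2-2$ and $G=z-1$ we have $F-(z+1)G=-1$, so $F$ and $G$ cannot both be tiny at the same bounded point.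

*Conventions.* Write $M=M_n\le n^2$. Fix $8n^4<\tau'<\tau_\Psi$ and put $u=\tau'+1$; then $\Psi(h)\le h^{-\tau'}$ for large $h$. Fix $A\ge1$ and $s$ with
$$\frac Mu<s\le\frac{2M}u;\tag{11}$$
then $s<1$. It suffices to show $\mathcal H^s(\mathcal L_0\cap[-A,A]^m)=0$. Indeed then $\dim\mathcal L_0\le M/u$ by fact 3, and $\tau'\to\tau_\Psi$ gives the claim through (5). Implied constants in $\ll,\gg,\asymp$ depend on $n,m,A,\tau',s$ only, and balls are taken in the maximum norm. Put $C_1=3n^2+1$. We shall use
$$u\ge8n^4\ge2MC_1,\qquad u>C_1+n(n+1).\tag{12}$$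
The first holds as $2MC_1\le2n^2(3n^2+1)=6n^4+2n^2\le8n^4$; the second is clear for $n\ge4$.

Let $N$ run over large powers of $2$, and consider $P\in\mathbb Z[z]$ of degree $\le n$ with $N/2\le H(P)<N$ and $x\in[-A,A]^m$ with
$$|P(x_j)|<\Psi(H(P))\ll N^{-\tau'}\qquad(1\le j\le m).\tag{13}$$
Then $P$ is nonconstant, since a nonzero integer constant is at least $1$ in absolute value.

**Step 1: factor $P$ and compare heights.** Write
$$P=c_P\prod_iQ_i^{k_i},\qquad c_P\in\mathbb Z\setminus\{0\},\tag{14}$$
with $Q_i\in\mathbb Z[z]$ nonconstant, irreducible, primitive, pairwise coprime, with positive leading coefficients; let $l_i=\deg Q_i$, so $\sum k_il_i\le n$. Multiplicativity of $\mathcal M$ gives $\prod_i\mathcal M(Q_i)^{k_i}\le\mathcal M(P)\ll N$, hence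
$$\prod_iH(Q_i)^{k_i}\ll N.\tag{15}$$
In particular each $H(Q_i)\ll N$.

**Step 2: at each $x_j$ exactly one factor is tiny, and it has a root near $x_j$.** This turns (13) into a statement on distances to roots. It rests on two facts.

(F1) For $i\ne i'$, $\mathrm{Res}(Q_i,Q_{i'})=UQ_i+VQ_{i'}$ is a nonzero integer. As $l_i+l_{i'}\le n$, the coefficients of $U,V$ are minors of size at most $n-1$ with entries $\ll N$, so they are $\ll N^{n-1}$. If $|Q_i(x_j)|$ and $|Q_{i'}(x_j)|$ were both less than $c_1N^{-n}$, we would get $1\ll N^{n-1}c_1N^{-n}$, which is false for a suitable $c_1\in(0,1]$. So for each $j$ at most one $i$ has $|Q_i(x_j)|<c_1N^{-n}$.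

(F2) $Q_i$ and $Q_i'$ are coprime. A nonzero integer equals $UQ_i+VQ_i'$ with coefficients of $U,V$ being $\ll N^{2n-2}$: for $l_i\ge2$ take the resultant, of size $2l_i-1\le2n-1$; for $l_i=1$, $Q_i'$ itself is a nonzero integer. Hence, for a suitable $c_2>0$, if $|Q_i(x_j)|\le c_2N^{-2n}$, then $|Q_i'(x_j)|\gg N^{-2n}$. If moreover $Q_i(x_j)\ne0$, then $Q_i'/Q_i=\sum_\alpha1/(z-\alpha)$, over the complex roots $\alpha$ of $Q_i$, gives $|Q_i'/Q_i|(x_j)\le l_i/\min_\alpha|x_j-\alpha|$, and therefore
$$\min_\alpha|x_j-\alpha|\ll N^{2n}|Q_i(x_j)|.\tag{16}$$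
If $Q_i(x_j)=0$, (16) is trivial.

Now if for some $j$ no $|Q_i(x_j)|$ were less than $c_1N^{-n}$, then $|P(x_j)|\ge\prod_i(c_1N^{-n})^{k_i}\gg N^{-n^2}$, contradicting (13) since $\tau'>n^2$. So for each $j$ there is a unique $i=i(j)$ with $|Q_{i(j)}(x_j)|<c_1N^{-n}$. Dividing (13) by the other factors, $|Q_{i(j)}(x_j)|^{k_{i(j)}}\ll N^{n^2-\tau'}$. Since $k_{i(j)}\le n$ and $(\tau'-n^2)/n>2n$, (F2) applies for large $N$. It gives a root $\alpha_j$ of $Q_{i(j)}$ with
$$|x_j-\alpha_j|\ll N^{2n-(\tau'-n^2)/k_{i(j)}}\le N^{-(u-C_1)/k_{i(j)}},\tag{17}$$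
because $\tau'-n^2-2nk_{i(j)}\ge\tau'-3n^2=u-C_1$.

(As promised in Section 3: for $P=(qz-p)^kR$ of height less than $N$, the Mahler measure argument of Step 1 gives
$$\max(|p|,|q|)^kH(R)\ll N,\tag{18}$$
which is all that was used there.)

**Step 3: sort the solutions into classes.** The aim is to have finitely many parameters fixed, so that only the coefficients of the relevant $Q_i$ vary. Let $\mathcal S=\{i(1),\dots,i(m)\}$, $K=\max_{i\in\mathcal S}k_i$, and fix $i_0\in\mathcal S$ with $k_{i_0}=K$. A class is given by: the number of factors and all $k_i,l_i$; the map $j\mapsto i(j)$; which root $\alpha_j$ is taken, in some fixed ordering of the roots of each polynomial; and the integers $g_i\ge0$ $(i\in\mathcal S)$ with $2^{g_i}\le H(Q_i)<2^{g_i+1}$. As $|\mathcal S|\le m\le n$, there are $\ll(\log N)^n$ classes. Within a class, $x$ lies in a ball around $(\mathrm{Re}\,\alpha_j)_j$, a point determined by the tuple $(Q_i)_{i\in\mathcal S}$. By (17) and $k_{i(j)}\le K$, the radius may be taken $\ll N^{-(u-C_1)/K}$.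

Call a class *critical* if $K\ge2$ and some $i_1\in\mathcal S\setminus\{i_0\}$ has $k_{i_1}=1$, $l_{i_1}=n-K$. For instance, with $n=4$ and $m=2$, solutions with $P=(qz-p)^2R$, $R$ an irreducible quadratic, $x_1$ near $p/q$ and $x_2$ near a root of $R$, form critical classes.

**Step 4: non-critical classes.** Here the count of tuples has a margin that pays for the loss $C_1$ in (17). We claim
$$\frac{K(l_i+1)}{k_i}\le M-1\qquad\text{for all }i\in\mathcal S.\tag{19}$$
If $K=1$ or $i=i_0$, then $k_i=K$ and the left side is $l_i+1\le n+1\le M-1$, because $n\ge4$. Now let $K\ge2$ and $i\ne i_0$. Since $Kl_{i_0}+k_il_i\le n$, we have $1\le k_il_i\le n-K$. If $k_i=1$, then $l_i\le n-K$ and non-criticality excludes equality, so $l_i+1\le n-K$. If $k_i\ge2$, then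
$$\frac{l_i+1}{k_i}\le\frac12\Big(\frac{n-K}2+1\Big)\le n-K,$$
the last inequality because $n-K\ge1$. In both cases $K(l_i+1)/k_i\le K(n-K)=K(n+1-K)-K\le M-1$. This proves (19).

By (19) and (15) the number of tuples $(Q_i)_{i\in\mathcal S}$ in the class is
$$\ll\prod_{i\in\mathcal S}2^{g_i(l_i+1)}=\prod_{i\in\mathcal S}\big(2^{g_ik_i}\big)^{(l_i+1)/k_i}\le\Big(\prod_{i\in\mathcal S}2^{g_ik_i}\Big)^{(M-1)/K}\ll N^{(M-1)/K}.$$
By (11) and (12), $s(u-C_1)=su(1-C_1/u)>M-MC_1/u\ge M-\frac12$. So the sum of (radius)$^s$ over the class is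
$$\ll N^{(M-1-s(u-C_1))/K}\ll N^{-1/(2K)}\le N^{-1/(2n)}.\tag{20}$$

**Step 5: critical classes, the exact radius.** Here the count has no margin, so we replace (17) by a sharp radius that keeps track of the size of the cofactor at $p/q$. Since $Kl_{i_0}+(n-K)\le n$, we have $l_{i_0}=1$ and there are no further factors. Hence
$$P=c_PQ_0^KQ_1,\qquad Q_0=qz-p\ (q\ge1),\qquad Q_1\text{ irreducible of degree }r=n-K\ge1,\qquad\mathcal S=\{0,1\},$$
where we renamed the two indices, $0$ being $i_0$. Write $h_0=2^{g_0}$, $h_1=2^{g_1}$. By (15),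
$$h_0^Kh_1\ll N.\tag{21}$$
Some $j$ has $i(j)=0$, and (17) gives $p/q\in[-A-1,A+1]$ for large $N$, so $q\asymp h_0$. Put $\kappa=|Q_1(p/q)|$. By coprimality $\kappa\ne0$, and $q^rQ_1(p/q)$ is an integer, so
$$h_0^{-r}\ll q^{-r}\le\kappa\ll h_1.\tag{22}$$

Let $i(j)=0$. By (17), $|Q_1(x_j)-Q_1(p/q)|\ll N\cdot N^{-(u-C_1)/K}$. This is at most $\kappa/2$ for large $N$, because $\kappa\gg h_0^{-r}\gg N^{-n}$ and $(u-C_1)/K\ge(u-C_1)/n>n+1$ by (12). So $|Q_1(x_j)|\ge\kappa/2$, hence $|qx_j-p|^K\kappa/2\le|P(x_j)|\ll N^{-\tau'}$, that is,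
$$|x_j-p/q|\ll\rho_\kappa:=\big(N^{-\tau'}\kappa^{-1}h_0^{-K}\big)^{1/K}.\tag{23}$$

Let $i(j)=1$. As $k_1=1$, (17) gives $|x_j-\alpha_j|\ll N^{-(u-C_1)}\le N^{-u/2}\le N^{-u/K}$, using $u\ge2C_1$ and $K\ge2$. By (22) and (21), $\kappa h_0^K\ll h_1h_0^K\ll N$, so $\rho_\kappa\gg N^{-(\tau'+1)/K}=N^{-u/K}$. Hence $|x_j-\alpha_j|\ll\rho_\kappa$.

So $x$ lies in a ball of radius $\ll\rho_\kappa$ determined by $(Q_0,Q_1)$. It remains to sum $\rho_\kappa^s$, which we do according to the size of $\kappa$.

**Step 6: critical classes with $\kappa\ge1$.** We use that a small $\kappa$ makes the ball large but also restricts $Q_1$. Let $\kappa_0\le\kappa<2\kappa_0$, where $\kappa_0\ge1$ is a power of $2$; there are $\ll\log N$ such ranges. There are $\ll h_0^2$ pairs $(p,q)$. For each there are $\ll h_1^r\kappa_0$ polynomials $Q_1$: choose the non-constant coefficients; then the constant coefficient lies in an interval of length $4\kappa_0$, because $|Q_1(p/q)|<2\kappa_0$. The sum of (radius)$^s$ is therefore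
$$\ll h_0^2h_1^r\kappa_0\big(N^{-\tau'}\kappa_0^{-1}h_0^{-K}\big)^{s/K}=h_0^{2-s}h_1^r\kappa_0^{1-s/K}N^{-\tau's/K}\ll h_0^{2-s}h_1^{r+1-s/K}N^{-\tau's/K},$$
using $s/K<1$ and $\kappa_0\ll h_1$. Inserting $h_1\ll Nh_0^{-K}$ from (21), and $\tau'+1=u$, this is
$$\ll N^{\,r+1-us/K}\,h_0^{\,2-s-K(r+1)+s}=N^{\,r+1-us/K}\,h_0^{\,2-K(r+1)}\le N^{(K(r+1)-us)/K},$$
the last step because $K(r+1)\ge4$. As $K(r+1)=K(n+1-K)\le M<us$ and $K\le n$, the sum is
$$\ll N^{-\delta},\qquad\delta=\frac{us-M}n>0.\tag{24}$$
This is where the exact constant $M$ enters.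

**Step 7: critical classes with $\kappa<1$.** The constant coefficient of $Q_1$ is now limited to an interval of length $2$, and $\kappa$ may be as small as $h_0^{-r}$; we check that this does no harm. There are $\ll h_0^2h_1^r$ pairs $(Q_0,Q_1)$, and $\kappa\gg h_0^{-r}$ by (22). So, using (21) again, the sum of (radius)$^s$ is
$$\ll h_0^2h_1^r\big(N^{-\tau'}h_0^{r-K}\big)^{s/K}\ll N^{\,r-\tau's/K}\,h_0^{\,2-Kr+s(r-K)/K}.$$
As $us>M\ge K(r+1)$ and $\tau'=u(1-\frac1u)$,
$$r-\frac{\tau's}K<r-(r+1)\Big(1-\frac1u\Big)=-1+\frac{r+1}u\le-1+\frac nu\le-\frac12.$$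
The exponent of $h_0$ is at most $sn$, because $Kr\ge2$ and $r\leq n$. Moreover $h_0\ll N^{1/K}\le N^{1/2}$, and $sn\le2Mn/u\le2n^3/(8n^4)\le\frac12$. So the sum is
$$\ll N^{-1/2}\cdot N^{1/4}=N^{-1/4}.\tag{25}$$

**Step 8: add up.** There are $\ll(\log N)^n$ classes, and each critical class is cut into $\ll\log N$ ranges of $\kappa$. By (20), (24), (25), for each large $N$ the points $x\in[-A,A]^m$ satisfying (13) for some $P$ with $N/2\le H(P)<N$ are covered by finitely many balls with
$$\sum(\text{radius})^s\ll(\log N)^{n+1}N^{-\delta'}$$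
for some fixed $\delta'>0$. The radii tend to $0$ as $N\to\infty$: in (23), $\rho_\kappa^K\ll N^{-\tau'}h_0^{r}\ll N^{-\tau'+n}$. The bound is summable over powers of two $N$. For each $N$ only finitely many $P$ have $H(P)<N$, so every point of $\mathcal L_0\cap[-A,A]^m$ is covered for infinitely many $N$. By fact 1, $\mathcal H^s(\mathcal L_0\cap[-A,A]^m)=0$. This proves Theorem 2. $\blacksquare$
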